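
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Compact non-K\"ahler manifolds with vanishing\\ Gauduchon holomorphic sectional curvature}


\begin{abstract}
For a Hermitian manifold let $\nabla^{(t)}=(1-t)\nabla+t\nabla^b$ be the line of Gauduchon connections through the Chern connection $\nabla$ and the Bismut connection $\nabla^b$, and let $H^{(t)}$ be the holomorphic sectional curvature of $\nabla^{(t)}$. A conjecture of Chen and Nie asserts that, for $t\neq0,1,-1$, a compact Hermitian manifold with constant $H^{(t)}$ must be K\"ahler. We show that this is false in every complex dimension $n\ge3$: for $t=\pm1/\sqrt2$ there are compact Hermitian $n$-manifolds with $H^{(t)}\equiv0$ whose underlying complex manifolds admit no K\"ahler metric. The examples are families of flat tori $W/\Lambda$ over a compact base. The flat metric on the fibers is fixed, and only their orthogonal complex structure varies, holomorphically with the base point.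
\end{abstract}

\section{The question and the answer}

Let $(M^n,g)$ be a Hermitian manifold of complex dimension $n$ with complex structure $J$. We extend $g$ complex bilinearly and write $\langle U,V\rangle=g(U,\bar V)$, $|U|^2=\langle U,U\rangle$ for vectors $U,V$ of type $(1,0)$. Letters $X,Y,Z$ denote vectors of type $(1,0)$. Among the connections preserving $g$ and $J$, two are determined uniquely by a condition on their torsion. The \emph{Chern connection} $\nabla$ has torsion $T$ without $(1,1)$-part, that is, $T(X,\bar Y)=0$; equivalently, $\nabla^{0,1}$ is the $\bar\partial$-operator of the holomorphic bundle $T^{1,0}M$. The \emph{Bismut connection} $\nabla^b$ has torsion which is totally skew once its value is lowered with $g$. For real $t$ the \emph{$t$-Gauduchon connection} is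
\[
\nabla^{(t)}=(1-t)\nabla+t\nabla^b ,
\]
and if $R^{(t)}$ is its curvature, its \emph{holomorphic sectional curvature} is
\[
H^{(t)}(X)=\frac{R^{(t)}_{X\bar XX\bar X}}{|X|^4},\qquad
R^{(t)}_{X\bar XX\bar X}=\langle R^{(t)}(X,\bar X)X,X\rangle,\quad X\neq0 .
\]
Here $R(X,\bar Y)=[\nabla_X,\nabla_{\bar Y}]-\nabla_{[X,\bar Y]}$ for every connection, and $R=R^{(0)}$. If $g$ is K\"ahler, all the $\nabla^{(t)}$ coincide. The following conjecture of Chen and Nie is recorded in \cite{CZ}.

\begin{conjecture}\label{conj}
Let $(M^n,g)$ be a compact Hermitian manifold with $n\ge2$, and let $t\neq0,1,-1$. If $H^{(t)}=c$ is constant, then $g$ is K\"ahler.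
\end{conjecture}

Two known results are consistent with a positive answer. Chen and Nie proved the statement for $n=2$, and Lafuente and Stanfield proved that, for $t\ne0,1$, a compact Hermitian manifold with \emph{flat} $\nabla^{(t)}$ is K\"ahler. But $H^{(t)}$ contains much less information than $R^{(t)}$. We shall see in Lemma~\ref{lem:t} that
\begin{equation}\label{eq:tension}
R^{(t)}_{X\bar XX\bar X}=R_{X\bar XX\bar X}-t^2\,\mathcal T(X),\qquad
\mathcal T(X)=\sum_k|\langle T(X,e_k),X\rangle|^2 ,
\end{equation}
for any unitary frame $e_k$ of $T^{1,0}M$. To get $H^{(t)}\equiv0$ on a non-K\"ahler manifold it therefore suffices that the Chern quartic form $R_{X\bar XX\bar X}$ is $t^2$ times the torsion quartic form $\mathcal T(X)\ge0$. We construct a family in which, over a flat K\"ahler base, the first form is always exactly half the second.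

\begin{theorem}\label{thm:main}
For every $n\ge3$ there is a compact Hermitian $n$-manifold with $H^{(t)}\equiv0$ for $t=\pm1/\sqrt2$ whose complex manifold admits no K\"ahler metric. So Conjecture~\ref{conj} fails for every $n\ge3$.
\end{theorem}

Since Conjecture~\ref{conj} holds for $n=2$ by Chen and Nie, for $t=\pm1/\sqrt2$ it is true exactly when $n=2$.

The method is as follows. Formula \eqref{eq:tension} separates the Chern curvature from the torsion. The torsion is read off from $d\omega$, where $\omega$ is the fundamental form, and the Chern holomorphic sectional curvature is read off from holomorphic discs (Lemma~\ref{lem:disc}). So the connection on the examples never has to be written down. Section~\ref{sec:model} carries this out by hand in the smallest case. Sections~\ref{sec:family} and~\ref{sec:curv} treat the general family, and Section~\ref{sec:end} proves a classification within the family and Theorem~\ref{thm:main}.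

\section{Torsion, discs, and holomorphic sectional curvature}

We recall how the Chern torsion sits in the fundamental form $\omega(A,B)=g(JA,B)$, for which $\omega(X,\bar Y)=i\langle X,Y\rangle$. For any connection with $\nabla\omega=0$ and torsion $T$, expanding $d\omega(A,B,C)$ and replacing derivatives by covariant derivatives gives
\[
d\omega(A,B,C)=\omega(T(A,B),C)+\omega(T(B,C),A)+\omega(T(C,A),B).
\]
For the Chern connection $T(X,\bar Z)=0$, and $T(X,Y)$ is of type $(1,0)$ because $\nabla J=0$ and $J$ is integrable. Hence
\begin{equation}\label{eq:domega}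
\langle T(X,Y),Z\rangle=-i\,d\omega(X,Y,\bar Z),\qquad d\omega(X,Y,Z)=0 .
\end{equation}
As $d\omega$ is real, it is determined by these values. In particular $g$ is K\"ahler ($d\omega=0$) if and only if $T=0$.

\begin{lemma}\label{lem:t}
Formula \eqref{eq:tension} holds on every Hermitian manifold.
\end{lemma}

\begin{proof}
We first find $\gamma=\nabla^b-\nabla$ and then expand the curvature of $\nabla+t\gamma$ in powers of $t$. Define, for $(1,0)$-vectors,
\[
\gamma_XY=-T(X,Y),\qquad \langle\gamma_{\bar X}Y,Z\rangle=\langle Y,T(X,Z)\rangle ,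
\]
and extend by conjugation, so that $\gamma_X\bar Y=\overline{\gamma_{\bar X}Y}$. Then $\gamma$ preserves types and
\begin{equation}\label{eq:gammaskew}
\langle\gamma_XY,Z\rangle=-\langle T(X,Y),Z\rangle=-\langle Y,\gamma_{\bar X}Z\rangle ,
\end{equation}
so $\nabla+\gamma$ preserves $J$ and $g$. Let $T'(A,B)=T(A,B)+\gamma_AB-\gamma_BA$ be its torsion and $\tau(A,B,C)=g(T'(A,B),C)$. Then $T'(X,Y)=T(X,Y)-2T(X,Y)=-T(X,Y)$ and $T'(X,\bar Z)=\gamma_X\bar Z-\gamma_{\bar Z}X$. Consequently
\begin{align*}
\tau(X,Y,Z)&=0,\qquad \tau(X,Y,\bar Z)=-\langle T(X,Y),Z\rangle,\\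
\tau(X,\bar Z,Y)&=g(\gamma_X\bar Z,Y)=-g(\bar Z,\gamma_XY)=\langle T(X,Y),Z\rangle=-\tau(X,Y,\bar Z),\\
\tau(\bar Z,X,Y)&=-\tau(X,\bar Z,Y)=-\langle T(X,Y),Z\rangle ,
\end{align*}
and the last expression is skew in $X,Y$. So $\tau$ is skew in its last two entries on all combinations of types (the remaining ones are conjugates of these). As $\tau$ is also skew in its first two entries, it is totally skew. By uniqueness $\nabla+\gamma=\nabla^b$, and $\nabla^{(t)}=\nabla+t\gamma$.

Since $T(X,\bar X)=0$, the curvature of $\nabla+t\gamma$ satisfies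
\[
R^{(t)}(X,\bar X)=R(X,\bar X)+t\{(\nabla_X\gamma)_{\bar X}-(\nabla_{\bar X}\gamma)_X\}+t^2[\gamma_X,\gamma_{\bar X}] .
\]
Apply this to $X$ and pair with $X$. The linear term disappears because $T$ and its covariant derivatives are skew. Indeed $\langle(\nabla_{\bar X}\gamma)_XX,X\rangle=-\langle(\nabla_{\bar X}T)(X,X),X\rangle=0$. Differentiating the defining identity $\langle\gamma_{\bar Y}U,V\rangle=\langle U,T(Y,V)\rangle$ in the direction $X$ gives $\langle(\nabla_X\gamma)_{\bar X}X,X\rangle=\langle X,(\nabla_{\bar X}T)(X,X)\rangle=0$. In the quadratic term $\gamma_XX=0$, and by \eqref{eq:gammaskew}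
\[
\langle\gamma_X\gamma_{\bar X}X,X\rangle=-|\gamma_{\bar X}X|^2=-\sum_k|\langle X,T(X,e_k)\rangle|^2=-\mathcal T(X).\qedhere
\]
\end{proof}

\begin{remark}[The excluded values of $t$]
The number $\mathcal T(X)$ is the squared norm of the linear form $Y\mapsto\langle T(X,Y),X\rangle$, so it does not depend on the frame. By \eqref{eq:tension}, $H^{(t)}$ depends only on $t^2$. Lie groups show that the conclusion of Conjecture~\ref{conj} fails for $t=0$ and $t=\pm1$.

For $t=0$ take a compact quotient $\Gamma\backslash G$ of a nonabelian complex Lie group (for instance the Heisenberg group with a lattice defined over $\mathbb Z[i]$) with a metric induced by a left-invariant Hermitian metric. The left-invariant $(1,0)$-fields are holomorphic with constant inner products, so the connection making them parallel is the Chern connection. It is flat, and its torsion $T(X,Y)=-[X,Y]$ on left-invariant fields is not identically zero.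

For $t=1$ take $SU(2)\times U(1)$ with a bi-invariant metric for which the left-invariant fields $e_0,\dots,e_3$ are orthonormal, where $e_0$ is central and $[e_1,e_2]=e_3$, $[e_2,e_3]=e_1$, $[e_3,e_1]=e_2$. Put $Je_1=e_2$, $Je_3=e_0$, which is integrable since $[e_3-ie_0,\,e_1-ie_2]=i(e_1-ie_2)$. The connection making left-invariant fields parallel preserves $g$ and $J$ and has skew torsion $-[\cdot,\cdot]$, so it is $\nabla^b$. It is flat and not torsion free, so $g$ is not K\"ahler. Since only $t^2$ matters, $H^{(-1)}\equiv0$ here as well.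
\end{remark}

The Chern term in \eqref{eq:tension} can be computed without a connection. For a holomorphic map $u$ from a disc $D\subset\mathbb C$ around $0$ with coordinate $\lambda$, write $u'=du(\partial_\lambda)\in T^{1,0}M$. Subscripts $\lambda,\bar\lambda$ denote derivatives, and discs may be shrunk at will. The next lemma says that $R_{X\bar XX\bar X}$ is the largest value of $-\partial_\lambda\partial_{\bar\lambda}|u'|^2$ at $0$ among discs tangent to $X$.

\begin{lemma}\label{lem:disc}
Let $X\in T^{1,0}_pM$. For every holomorphic disc $u$ with $u(0)=p$, $u'(0)=X$,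
\[
-\partial_\lambda\partial_{\bar\lambda}|u'|^2\big|_{0}=R_{X\bar XX\bar X}-|\nabla_\lambda u'|^2\big|_{0},
\]
where $\nabla_\lambda$ is the pulled-back Chern connection, and $\nabla_\lambda u'(0)$ takes every value in $T^{1,0}_pM$ as $u$ varies. Consequently
\[
R_{X\bar XX\bar X}=\max_u\big(-\partial_\lambda\partial_{\bar\lambda}|u'|^2\big)\big|_{0}.
\]
\end{lemma}

\begin{proof}
Since $T$ has no $(1,1)$-part, $\nabla_{\bar\lambda}u'-\nabla_\lambda\overline{u'}=T(\overline{u'},u')=0$. The two terms have different types, so $\nabla_{\bar\lambda}u'=0$. Hence $\partial_{\bar\lambda}|u'|^2=\langle u',\nabla_\lambda u'\rangle$ and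
\[
\partial_\lambda\partial_{\bar\lambda}|u'|^2=|\nabla_\lambda u'|^2+\langle u',\nabla_{\bar\lambda}\nabla_\lambda u'\rangle
=|\nabla_\lambda u'|^2-\langle u',R(u',\overline{u'})u'\rangle .
\]
The left side is real, so the last term is $-R_{u'\overline{u'}u'\overline{u'}}$. In holomorphic coordinates, the disc $u(\lambda)=p+\lambda X+\frac12\lambda^2V$ has $\nabla_\lambda u'(0)=V+\Gamma(X,X)$ with Christoffel term $\Gamma(X,X)$ independent of $V$, and $V$ is arbitrary.
\end{proof}

\section{The smallest case by hand}\label{sec:model}

Let $W=\mathbb C^2=\mathbb R^4$ with coordinates $w_1,w_2$ and Euclidean product normalized by $(x,x)=2(|w_1|^2+|w_2|^2)$, extended complex bilinearly. Then $\partial_{w_1},\partial_{w_2},\partial_{\bar w_1},\partial_{\bar w_2}$ are orthonormal for $\langle u,v\rangle=(u,\bar v)$. For $s\in\mathbb C$ put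
\begin{equation}\label{eq:zeta}
\zeta_1=w_1+s\bar w_2,\qquad \zeta_2=w_2-s\bar w_1 .
\end{equation}
For fixed $s$, these are linear coordinates for a complex structure on $W$, and $|\zeta_1|^2+|\zeta_2|^2=(1+|s|^2)(|w_1|^2+|w_2|^2)$ shows that this structure is orthogonal. On $\mathbb C\times W$ use $(s,\zeta_1,\zeta_2)$ as holomorphic coordinates. As $\zeta_1,\zeta_2$ are holomorphic in $s$ for fixed $w$, this complex structure is the product of the one on $\mathbb C$ and the $s$-dependent one on $W$. Hence the flat product metric $g$ is Hermitian; here $\partial_s$ is taken at fixed $w$ and has length one. As a Riemannian manifold nothing happens at all; only the complex structure of the fibers turns. We compute both terms of \eqref{eq:tension} at the origin, for $X=y\,\partial_s+c_1\partial_{w_1}+c_2\partial_{w_2}$; write $|c|^2=|c_1|^2+|c_2|^2$.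

\emph{Chern curvature.} Solving \eqref{eq:zeta} gives
\[
w_1=\frac{\zeta_1-s\bar\zeta_2}{1+|s|^2},\qquad w_2=\frac{\zeta_2+s\bar\zeta_1}{1+|s|^2}.
\]
By Lemma~\ref{lem:disc}, $\partial_\lambda\partial_{\bar\lambda}|u'|^2|_0$ depends only on the $2$-jet of $u$ at $0$. So it suffices to consider the discs $s=\lambda y+\frac12\lambda^2e$, $\zeta_j=\lambda c_j+\frac12\lambda^2d_j$, which realize all $2$-jets with $u(0)=0$, $u'(0)=X$. On them
\[
w_1=\lambda c_1+\tfrac12\lambda^2d_1-|\lambda|^2y\bar c_2-|\lambda|^2\big(\lambda|y|^2c_1+\tfrac12\bar\lambda y\bar d_2+\tfrac12\lambda e\bar c_2\big)+O(|\lambda|^4),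
\]
and $w_2$ is obtained by exchanging the indices $1,2$ and changing the signs of $y$ and $e$. So
\begin{align*}
\partial_\lambda w_1&=c_1+\lambda d_1-\bar\lambda y\bar c_2-2|\lambda|^2|y|^2c_1-\tfrac12\bar\lambda^2y\bar d_2-|\lambda|^2e\bar c_2+O(|\lambda|^3),\\
\partial_{\bar\lambda}w_1&=-\lambda y\bar c_2+O(|\lambda|^2).
\end{align*}
Now $|u'|^2=|s_\lambda|^2+\sum_j(|\partial_\lambda w_j|^2+|\partial_{\bar\lambda}w_j|^2)$, and the coefficient of $\lambda\bar\lambda$ is as follows. From $|\partial_\lambda w_1|^2$ we get $|d_1|^2+|y|^2|c_2|^2-4|y|^2|c_1|^2-2\,\mathrm{Re}(e\bar c_1\bar c_2)$; from $|\partial_{\bar\lambda}w_1|^2$ we get $|y|^2|c_2|^2$; the terms with $w_2$ contribute the same with indices exchanged and the sign of $e$ reversed; and $|s_\lambda|^2$ contributes $|e|^2$. The terms linear in $e$ cancel, and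
\[
-\partial_\lambda\partial_{\bar\lambda}|u'|^2\big|_0=-(1-4+1)|y|^2|c|^2-|d|^2-|e|^2 ,\qquad |d|^2=|d_1|^2+|d_2|^2.
\]
The maximum is attained at $d_1=d_2=e=0$, so $R_{X\bar XX\bar X}=2|y|^2|c|^2$ by Lemma~\ref{lem:disc}.

\emph{Torsion.} The fiber part of $\omega$ is
\[
\frac{i}{1+|s|^2}\Big((dw_1+s\,d\bar w_2)\wedge(d\bar w_1+\bar s\,dw_2)+(dw_2-s\,d\bar w_1)\wedge(d\bar w_2-\bar s\,dw_1)\Big),
\]
which to first order in $s$ is $i(dw_1\wedge d\bar w_1+dw_2\wedge d\bar w_2)+2i\bar s\,dw_1\wedge dw_2-2is\,d\bar w_1\wedge d\bar w_2$. Hence at the origin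
\[
d\omega=2i\,d\bar s\wedge dw_1\wedge dw_2-2i\,ds\wedge d\bar w_1\wedge d\bar w_2 ,
\]
and by \eqref{eq:domega} the only nonzero torsion component, up to skew symmetry, is $\langle T(\partial_{w_1},\partial_{w_2}),\partial_s\rangle=2$. So the linear form $Y\mapsto\langle T(X,Y),X\rangle$ has the values $-2c_2\bar y$, $2c_1\bar y$, $0$ on $\partial_{w_1},\partial_{w_2},\partial_s$, and $\mathcal T(X)=4|y|^2|c|^2$.

Together, at the origin,
\[
R^{(t)}_{X\bar XX\bar X}=(2-4t^2)|y|^2|c|^2 ,
\]
which vanishes for $t^2=\frac12$. Two things remain: to see that this is not an accident of one point, and to make the base compact. For the first we need to know what replaces the expansion above. The decisive term was $-|\lambda|^2y\bar c_2$ in $w_1$, a term that is neither holomorphic nor antiholomorphic. In general we shall find an exact equation for $x_{\lambda\bar\lambda}$, where $x$ is the fiber component of the disc.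

\section{Tori with turning complex structure}\label{sec:family}

Let $W=\mathbb R^{2m}$ with a Euclidean product $(\cdot,\cdot)$, extended complex bilinearly to $W_{\mathbb C}$, and put $\langle u,v\rangle=(u,\bar v)$. An orthogonal complex structure on $W$ is the same thing as an $m$-dimensional isotropic subspace $S\subset W_{\mathbb C}$, meaning $(\cdot,\cdot)|_S=0$. Indeed, if $S$ is isotropic and $u\in S\cap\bar S$, then $\langle u,u\rangle=(u,\bar u)=0$, so $u=0$. Hence with $E=\bar S$,
\[
W_{\mathbb C}=E\oplus S ,
\]
and this sum is $\langle\,,\rangle$-orthogonal because $E$ is isotropic. So $S$ is the $(0,1)$-space of a unique orthogonal complex structure $J_S$; conversely the $(0,1)$-space of an orthogonal complex structure $J$ is isotropic, since $(\sigma,\sigma')=(J\sigma,J\sigma')=-(\sigma,\sigma')$ on it. Note also that $(\cdot,\cdot)$ is nondegenerate between $S$ and $E$, and that the $(\cdot,\cdot)$-orthogonal space of $S$ is $S$. Let $Z_m\subset Gr_m(W_{\mathbb C})$ be the set of such $S$.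

Let $(N,g_N)$ be a compact connected Hermitian manifold, $\varphi:N\to Z_m$, $p\mapsto S_p$, a map that is holomorphic into $Gr_m(W_{\mathbb C})$, and $\Lambda\subset W$ a lattice. Thus the spaces $S_p$ form a holomorphic subbundle $S$ of the trivial bundle $N\times W_{\mathbb C}$. Put $E_p=\bar S_p$ and
\[
M_\varphi=N\times W/\Lambda,\qquad J_{(p,x)}=J_N\oplus J_{S_p},\qquad g=g_N+(\cdot,\cdot).
\]
The metric is Hermitian because each $J_{S_p}$ is orthogonal. The complex structure is integrable, and this is where holomorphy of $\varphi$ enters first. Let $\sigma_1,\dots,\sigma_m$ be a local holomorphic frame of $S$ over a coordinate neighborhood $U\subset N$, and consider on $U\times W$ the functions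
\begin{equation}\label{eq:coords}
\zeta_j(p,x)=(\sigma_j(p),x),\qquad j=1,\dots,m,
\end{equation}
together with holomorphic coordinates of $N$. The differential $d\zeta_j$ kills $T^{0,1}N$ because $\sigma_j$ is holomorphic, and kills $S_p$ because $S_p$ is isotropic. A real vector killed by all these differentials is vertical and lies in the $(\cdot,\cdot)$-orthogonal space of $S_p$, which is $S_p$; being real, it lies in $S_p\cap\bar S_p=0$. So these functions are local coordinates in which $J$ is standard. For the generators $\partial_{\bar w_1}+s\,\partial_{w_2}$, $\partial_{\bar w_2}-s\,\partial_{w_1}$ one recovers \eqref{eq:zeta}. The projection $M_\varphi\to N$ is holomorphic, and $\dim_{\mathbb C}M_\varphi=\dim_{\mathbb C}N+m$. At $(p,x)$ we have $T^{1,0}M_\varphi=T^{1,0}_pN\oplus E_p$.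

\subsection*{The derivative of $\varphi$}
Superscripts $E,S$ denote components in $W_{\mathbb C}=E_p\oplus S_p$. For $y\in T^{1,0}_pN$ define
\[
Q(y):S_p\to E_p,\qquad Q(y)\sigma=(y\cdot\sigma)^E ,
\]
where on the right $\sigma$ is extended to a local section of $S$. This does not depend on the extension, since $y\cdot(a\sigma)=a\,(y\cdot\sigma)+(y\cdot a)\sigma$, and it represents $d\varphi(y)\in\mathrm{Hom}(S_p,W_{\mathbb C}/S_p)$. Three facts will be used.

(a) \emph{Holomorphy.} If $\sigma$ is a section of $S$, then $(\bar y\cdot\sigma)^E=0$, as one sees by expanding in a holomorphic frame. Conjugating, for a section $z$ of $E$,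
\[
(y\cdot z)^S=0,\qquad (\bar y\cdot z)^S=\overline{(y\cdot\bar z)^E}=\overline{Q(y)\bar z}.
\]
The same holds along a holomorphic disc $p:D\to N$, for smooth maps $\sigma,z:D\to W_{\mathbb C}$ with $\sigma(\lambda)\in S_{p(\lambda)}$ and $z(\lambda)\in E_{p(\lambda)}$, with $y,\bar y$ replaced by $\partial_\lambda,\partial_{\bar\lambda}$ and $Q(y)$ by $Q(p')$; again expand in a holomorphic frame.

(b) \emph{Isotropy.} Differentiating $(\sigma,\sigma')=0$ gives $(Q(y)\sigma,\sigma')=-(\sigma,Q(y)\sigma')$. In particular $\langle Q(y)\bar z,z\rangle=(Q(y)\bar z,\bar z)=0$ for $z\in E_p$.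

(c) \emph{Variation of $J$.} Let $K_p=J_{S_p}\in\mathrm{End}(W)$, so $K=i$ on $E$ and $K=-i$ on $S$. For sections $\sigma$ of $S$ and $z$ of $E$, differentiating $K\sigma=-i\sigma$ and $Kz=iz$ gives
\[
(yK)\sigma=-(K+i)(y\cdot\sigma)=-2i\,Q(y)\sigma,\qquad (yK)z=(i-K)(y\cdot z)=2i\,(y\cdot z)^S=0 .
\]
As $K$ is real, $(\bar yK)z=2i\,\overline{Q(y)\bar z}$ and $(\bar yK)\sigma=0$. Since $N$ is connected, it follows that $Q\equiv0$ if and only if $K$, equivalently $\varphi$, is constant.

For $m=1$, fact (b) forces $Q\equiv0$: a skew form on a line vanishes. So nonconstant $\varphi$ require $m\ge2$, hence $\dim_{\mathbb C}M_\varphi\ge3$.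

\subsection*{Results on the family}

\begin{theorem}\label{thm:curv}
For $X=y+z$ with $y\in T^{1,0}N$, $z\in E$,
\[
R^{(t)}_{X\bar XX\bar X}=R^{N,(t)}_{y\bar yy\bar y}+(2-4t^2)\,|Q(y)\bar z|^2 ,
\]
where $R^{N,(t)}$ is the curvature of the $t$-Gauduchon connection of $(N,g_N)$. Moreover $g$ is K\"ahler if and only if $g_N$ is K\"ahler and $\varphi$ is constant.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $m\ge1$. The manifold $M_\varphi$ has (even only pointwise) constant $H^{(t)}=c$ if and only if $c=0$, $H^{(t)}_N\equiv0$, and either $\varphi$ is constant or $t^2=\frac12$. If $\varphi$ is nonconstant, the complex manifold $M_\varphi$ admits no K\"ahler metric.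
\end{theorem}

\section{Proof of Theorem~\ref{thm:curv}}\label{sec:curv}

We compute the two terms of \eqref{eq:tension} separately, the torsion form from $d\omega$ and the Chern form from Lemma~\ref{lem:disc}. A superscript $N$ marks the corresponding objects of $(N,g_N)$.

\subsection*{Torsion}
We have $\omega=\omega_N+\omega_W$, where $\omega_W(u,v)=(K_pu,v)$ for vertical $u,v$. We evaluate $d\omega$ on fields $\xi,\eta,\theta$ lifted from $N$ and constant vertical fields $u,v,v'\in W_{\mathbb C}$; constant vertical fields commute with each other and with lifted fields. As $\omega(\xi,u)=0$,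
\[
d\omega(\xi,\eta,\theta)=d\omega_N(\xi,\eta,\theta),\quad d\omega(\xi,\eta,u)=0,\quad d\omega(\xi,u,v)=((\xi K)u,v),\quad d\omega(u,v,v')=0 .
\]
At a given point, extend vectors of $E_p$ to constant vertical fields. By \eqref{eq:domega} and (c), for $y,y',y''\in T^{1,0}_pN$ and $z,z',z''\in E_p$,
\begin{align*}
&\langle T(y,y'),y''\rangle=\langle T^N(y,y'),y''\rangle,\qquad
\langle T(y,y'),z\rangle=\langle T(y,z),y'\rangle=\langle T(z,z'),z''\rangle=0,\\
&\langle T(y,z),z'\rangle=-i\,((yK)z,\bar z')=0,\\
&\langle T(z,z'),y\rangle=-i\,((\bar yK)z,z')=2\,(\overline{Q(y)\bar z},z')=2\,\langle z',Q(y)\bar z\rangle .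
\end{align*}
Hence $T=0$ if and only if $T^N=0$ and $Q\equiv0$ (take $z'=Q(y)\bar z$), which is the last claim of the theorem. For $X=y+z$ and $Y=y'+z'$ we obtain $\langle T(X,Y),X\rangle=\langle T^N(y,y'),y\rangle+2\langle z',Q(y)\bar z\rangle$. The squared norm of this linear form in $Y$ is
\begin{equation}\label{eq:torsion}
\mathcal T(X)=\mathcal T^N(y)+4\,|Q(y)\bar z|^2 .
\end{equation}

\subsection*{Discs}
Let $u=(p,x):D\to M_\varphi$ be a holomorphic disc; we lift $x$ to a map $D\to W$. Then $p$ is a holomorphic disc in $N$. With $z=x_\lambda$ we have $u'=p'+z$, so $z(\lambda)\in E_{p(\lambda)}$ because $u'$ is of type $(1,0)$, and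
\[
|u'|^2=|p'|^2+|z|^2 .
\]
Put $q=Q(p')\bar z\in E$. The point is the following equation, in which the reality of $x$ is essential:
\begin{equation}\label{eq:xll}
x_{\lambda\bar\lambda}=z_{\bar\lambda}=q+\bar q .
\end{equation}
Indeed, the $S$-component of $z_{\bar\lambda}$ is $\bar q$ by (a); and since $x$ is real, $x_{\lambda\bar\lambda}$ is real, so its $E$-component is the conjugate of its $S$-component.

We now differentiate $|z|^2$. By \eqref{eq:xll}, the orthogonality of $E$ and $S$, and (b), $\langle z_{\bar\lambda},z\rangle=\langle q,z\rangle=0$, so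
\[
\partial_{\bar\lambda}|z|^2=\langle z,z_\lambda\rangle,\qquad
\partial_\lambda\partial_{\bar\lambda}|z|^2=|z_\lambda|^2+\langle z,z_{\lambda\bar\lambda}\rangle .
\]
By \eqref{eq:xll}, $z_{\lambda\bar\lambda}=q_\lambda+(\bar q)_\lambda$, and both summands contribute the same amount when paired with $z$:
\begin{itemize}
\item applying $\partial_\lambda$ to $\langle q,z\rangle=0$ gives $\langle q_\lambda,z\rangle=-\langle q,z_{\bar\lambda}\rangle=-|q|^2$;
\item the $E$-component of $(\bar q)_\lambda$ is $Q(p')\bar q$, so, using the skewness (b), $\langle(\bar q)_\lambda,z\rangle=(Q(p')\bar q,\bar z)=-(\bar q,Q(p')\bar z)=-(\bar q,q)=-|q|^2$.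
\end{itemize}
Therefore
\begin{equation}\label{eq:disc}
-\partial_\lambda\partial_{\bar\lambda}|u'|^2=-\partial_\lambda\partial_{\bar\lambda}|p'|^2+2|q|^2-|z_\lambda|^2 .
\end{equation}

It remains to maximize the right side at $\lambda=0$. Fix a point $(p_0,x_0)$ and $X=y+z_0$, and consider all discs $u$ with $u(0)=(p_0,x_0)$, $u'(0)=X$. At $\lambda=0$ the term $|q|^2=|Q(y)\bar z_0|^2$ is then fixed. By Lemma~\ref{lem:disc} on $N$ the first term on the right of \eqref{eq:disc} is at most $R^N_{y\bar yy\bar y}$, with equality for a suitable disc $p$. For any given $p$ we can moreover arrange $z_\lambda(0)=0$. Indeed, in the coordinates \eqref{eq:coords} a disc over $p$ is given by arbitrary holomorphic functions $h_j(\lambda)=(\sigma_j,x)$, where $\sigma_j=\sigma_j(p(\lambda))$, and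
\[
h_j'=((\sigma_j)_\lambda,x)+(\sigma_j,z),\qquad
h_j''=((\sigma_j)_{\lambda\lambda},x)+2((\sigma_j)_\lambda,z)+(\sigma_j,z_\lambda).
\]
The values $h_j(0)$ determine $x(0)$, since the $\zeta_j$ are coordinates on the fiber. Since $z,z_\lambda\in E$ (the latter by (a)) and the pairing of $S$ with $E$ is nondegenerate, the values $h_j'(0)$ then determine $z(0)$, and the values $h_j''(0)$ determine $z_\lambda(0)$. So prescribing $x(0)=x_0$, $z(0)=z_0$, $z_\lambda(0)=0$ amounts to prescribing $h_j(0),h_j'(0),h_j''(0)$, which is possible. So Lemma~\ref{lem:disc} on $M_\varphi$ gives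
\begin{equation}\label{eq:chern}
R_{X\bar XX\bar X}=R^N_{y\bar yy\bar y}+2\,|Q(y)\bar z|^2,\qquad X=y+z .
\end{equation}
Inserting \eqref{eq:chern} and \eqref{eq:torsion} into \eqref{eq:tension}, and using \eqref{eq:tension} on $N$ as well, proves Theorem~\ref{thm:curv}.\qed

\section{Classification and compact examples}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Constant curvature.} Let $H^{(t)}=c$, where $c$ may depend on the point. Since $m\ge1$ there are vectors $X=z\neq0$ in $E$, and Theorem~\ref{thm:curv} with $y=0$ gives $c=0$. Taking $X=y$ gives $H^{(t)}_N\equiv0$. Then $(2-4t^2)|Q(y)\bar z|^2=0$ for all $y,z$, so $t^2=\frac12$ or $Q\equiv0$, and the latter means that $\varphi$ is constant. The converse is immediate from Theorem~\ref{thm:curv}.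

\emph{No K\"ahler metric.} Let $\omega$ now denote the K\"ahler form of a K\"ahler metric on $M_\varphi$, which need not be related to $g$. We show that $\varphi$ is constant. The idea is that $\omega$, after averaging, restricts to one and the same symplectic form on all fibers, and that complex structures taming a fixed symplectic form lie in an affine chart of the Grassmannian, where holomorphic maps from compact connected manifolds are constant.

Translations by the compact group $W/\Lambda$ are biholomorphic because $J$ does not depend on $x$. So we may average and assume that $\omega$ is translation invariant. Let $u,v\in W$ be constant vertical fields and $\xi$ a field lifted from $N$. All brackets vanish, and $u(\omega(\xi,v))=v(\omega(\xi,u))=0$ by invariance, so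
\[
0=d\omega(\xi,u,v)=\xi(\omega(u,v)) .
\]
As $N$ is connected, the restriction of $\omega$ to the fibers is a fixed real $2$-form $\Omega$ on $W$, and $\Omega(u,J_{S_p}u)>0$ for all $u\neq0$ and all $p\in N$. In particular $\Omega$ is symplectic. A nonzero element of $S_p$ has the form $s=u+iJ_{S_p}u$ with $0\neq u\in W$. Since $\Omega$ is $J_{S_p}$-invariant,
\[
i\,\Omega(s,\bar s)=2\,\Omega(u,J_{S_p}u)>0 .
\]
Choose a decomposition $W=A\oplus B$ into $\Omega$-Lagrangian subspaces. If $s\in S_p\cap B_{\mathbb C}$, then $s,\bar s\in B_{\mathbb C}$, so $\Omega(s,\bar s)=0$ and $s=0$. Since $\dim S_p=m=\dim A_{\mathbb C}$, each $S_p$ is the graph of a linear map $\tau_p:A_{\mathbb C}\to B_{\mathbb C}$. The entries of $\tau_p$ are affine coordinates on the Grassmannian, hence holomorphic functions of $p$. As $N$ is compact and connected, they are constant, and so is $\varphi$.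
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to find a nonconstant $\varphi$ on a compact base that is flat and K\"ahler. Let $C=\mathbb C/L$ be an elliptic curve with flat metric and coordinate $s$, let $f$ be a nonconstant meromorphic function on $C$ (for instance $f=\wp$), and let $W=\mathbb C^2=\mathbb R^4$ be as in Section~\ref{sec:model}, so $(\partial_{w_i},\partial_{w_j})=(\partial_{\bar w_i},\partial_{\bar w_j})=0$ and $(\partial_{w_i},\partial_{\bar w_j})=\delta_{ij}$. We replace the parameter $s$ of the model by $f(s)$: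
\[
S_s=\mathrm{span}_{\mathbb C}\big\{\partial_{\bar w_1}+f(s)\,\partial_{w_2},\ \ \partial_{\bar w_2}-f(s)\,\partial_{w_1}\big\},
\]
and near a pole of $f$ we use the generators $f^{-1}\partial_{\bar w_1}+\partial_{w_2}$, $f^{-1}\partial_{\bar w_2}-\partial_{w_1}$, which span the same space where both are defined and extend holomorphically and independently across the pole. In both cases each generator is null, and the product of the two is $-f+f=0$, respectively $-f^{-1}+f^{-1}=0$. So $S_s$ is isotropic and $\varphi:s\mapsto S_s$ is a holomorphic map $C\to Z_2$. It is nonconstant: if two different finite values $f_1\neq f_2$ of $f$ gave the same space, it would contain $(f_1-f_2)\partial_{w_2}$; but an element of $S_s$ without $\partial_{\bar w_1}$- and $\partial_{\bar w_2}$-components is zero.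

Let $N=C$ if $n=3$, and $N=C\times(\text{flat complex torus of dimension }n-3)$ with $\varphi$ pulled back from $C$ if $n\ge4$. Then $N$ is compact, connected, flat and K\"ahler, so all its Gauduchon connections coincide and $R^{N,(t)}=0$. By Theorem~\ref{thm:curv} the compact Hermitian manifold $M_\varphi$, of dimension $(n-2)+2=n$, has
\[
R^{(t)}_{X\bar XX\bar X}=(2-4t^2)\,|Q(y)\bar z|^2 ,
\]
which vanishes identically for $t=\pm\frac1{\sqrt2}\notin\{0,1,-1\}$. Since $\varphi$ is nonconstant, $g$ is not K\"ahler by Theorem~\ref{thm:curv}, and $M_\varphi$ admits no K\"ahler metric at all by Theorem~\ref{thm:class}.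
\end{proof}

\begin{remark}
For $n=3$, with $\partial_s$ of length one, the curvature of these examples is explicit for all $t$. Let $\sigma_1,\sigma_2$ be the first pair of generators of $S_s$. The vectors $\bar\sigma_1,\bar\sigma_2\in E_s$ are orthogonal of squared length $1+|f|^2$, and $Q(\partial_s)\sigma_1=(f'\partial_{w_2})^E=f'(1+|f|^2)^{-1}\bar\sigma_2$, $Q(\partial_s)\sigma_2=-(f'\partial_{w_1})^E=-f'(1+|f|^2)^{-1}\bar\sigma_1$. So for $X=a\,\partial_s+z$,
\[
R^{(t)}_{X\bar XX\bar X}=(2-4t^2)\,\frac{|f'|^2}{(1+|f|^2)^2}\,|a|^2|z|^2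
\]
away from the poles of $f$. In the noncompact model of Section~\ref{sec:model}, where $f(s)=s$, the same expression at $s=0$ is the formula found there.
\end{remark}

\begin{remark}[Scope]
By the theorem of Lafuente and Stanfield, the examples with $t=\pm1/\sqrt2$ are not $\nabla^{(t)}$-flat; only $H^{(t)}$ vanishes. For $n\ge3$ and $t^2\notin\{0,\frac12,1\}$ the question is not settled here. Theorem~\ref{thm:class} shows only that the family $M_\varphi$ with K\"ahler base $N$ contains no counterexample for those $t$.
\end{remark}

\begin{thebibliography}{9}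
\bibitem{CZ} Shuwen Chen and Fangyang Zheng, \emph{Bismut torsion parallel metrics with constant holomorphic sectional curvature}, arXiv:2405.09110 (2024).
\end{thebibliography}

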